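\title{How many Radon measures can a compact space of cardinality continuum carry?}

\begin{abstract}
We show that ZFC neither proves nor refutes the existence of a compact Hausdorff space $K$ of cardinality $\mathfrak c$ that carries more than $\mathfrak c$ Radon probability measures. There is no such space after adding random reals, and there is one, even with $2^{\mathfrak c}$ pairwise orthogonal measures, whenever $2^{<\mathfrak c}=\mathfrak c=\operatorname{non}(\mathcal N)$. The main tool is a bound valid in ZFC: a compact space $K$ carries at most $|K|^{\operatorname{non}(\mathcal N_\kappa)}$ Radon probability measures of Maharam type at most $\kappa$. If $2^{<\mathfrak c}=\mathfrak c$ and a cofinality condition holds that is automatic for $\mathfrak c<\aleph_\omega$, then such a space exists if and only if $\operatorname{non}(\mathcal N)=\mathfrak c$.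
\end{abstract}

\section{The question and the results}

Compact spaces are assumed to be Hausdorff. A \emph{Radon probability measure} on a compact space $K$ is a probability measure $\mu$ on the Borel $\sigma$-algebra $\operatorname{Bor}(K)$ that is inner regular:
\[
\mu(B)=\sup\{\mu(F): F\subseteq B,\ F\text{ compact}\}\qquad\text{for every }B\in\operatorname{Bor}(K).
\]
We write $P(K)$ for the set of these measures, $w(K)$ for the weight of $K$ (the least cardinality of a base), and $\mathfrak c=2^\omega$. Two measures $\mu,\mu'\in P(K)$ are \emph{orthogonal} if $\mu(C)=1$ and $\mu'(C)=0$ for some Borel set $C$.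

For infinite $K$ it is known that
\begin{equation}\label{eq:basic}
|K|^\omega\le|P(K)|\le 2^{w(K)} .
\end{equation}
The left inequality counts purely atomic measures: the map $(x_n)_{n<\omega}\mapsto\sum_n 2\cdot3^{-n-1}\delta_{x_n}$ is injective, because the mass of a point $x$ determines the set $\{n:x_n=x\}$. The right inequality holds because, by inner regularity, the values of $\mu$ on a base closed under finite unions determine its values on open sets, hence on compact sets, hence on all Borel sets, and $\mathfrak c^{w(K)}=2^{w(K)}$.

Since $w(K)\le|K|$ for infinite compact $K$ \cite[Theorem 3.1.21]{Engelking}, a compact space of cardinality $\mathfrak c$ satisfies $\mathfrak c\le|P(K)|\le2^{\mathfrak c}$. The first examples that come to mind sit at the lower end of \eqref{eq:basic}. For $K=[0,1]$ both bounds equal $\mathfrak c$. The one-point compactification of a discrete set of size $\mathfrak c$ has weight $\mathfrak c$, but the compact subsets of the discrete part are finite, so every Radon measure is purely atomic and $|P(K)|=\mathfrak c$. The cube $2^\tau$ attains the upper bound only because it already has $2^\tau$ points. These examples suggest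 that $|P(K)|=\mathfrak c$ whenever $|K|=\mathfrak c$. This guess is not a theorem of ZFC: Fremlin and Plebanek showed that under Martin's axiom MA some compact space of cardinality $\mathfrak c$ carries $2^{\mathfrak c}$ pairwise orthogonal Radon measures. The opposite guess is then that MA can be removed, and this is the question posed in Plebanek's survey \cite{Plebanek}:
\begin{quote}
\emph{Is there, in ZFC, a compact space $K$ with $|K|=\mathfrak c$ and $|P(K)|>\mathfrak c$?}
\end{quote}
The answer is no.

\begin{theorem}\label{thm:random}
Let $W$ be a model of ZFC and let $\nu$ be an infinite cardinal with $\nu^{\omega_1}=\nu$ in $W$ (for example $\nu=2^{\omega_1}$, or $\nu=\omega_2$ under GCH). In the model $V$ obtained by adding $\nu$ random reals to $W$ we have $\mathfrak c=2^{\omega_1}=\nu$, and every compact space $K$ with $|K|=\mathfrak c$ satisfies $|P(K)|=\mathfrak c$.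
\end{theorem}

The cardinals that decide the question come from product measures. For a set $I$ let $\lambda_I$ be the completion of the usual product measure on $2^I=\{0,1\}^I$. For an infinite cardinal $\kappa$ let $\mathcal N_\kappa$ be the ideal of $\lambda_\kappa$-null sets, let $\mathcal N=\mathcal N_\omega$, and let $\operatorname{non}(\mathcal N_\kappa)$ be the least cardinality of a subset of $2^\kappa$ that is not null. Put $2^{<\mathfrak c}=\sup\{2^\tau:\tau<\mathfrak c\}$.

\begin{theorem}\label{thm:orth}
Let $\kappa$ be an infinite cardinal with $2^\tau\le\mathfrak c$ for all cardinals $\tau<\kappa$. Suppose that $2^\omega$ is the union of an increasing sequence $(N_\alpha)_{\alpha<\kappa}$ of null sets. Then there is a compact space $K$ with $|K|=\mathfrak c$ that carries $2^\kappa$ pairwise orthogonal Radon probability measures. In particular, if $2^{<\mathfrak c}=\mathfrak c=\operatorname{non}(\mathcal N)$ (for example under CH or MA), there is such a $K$ with $2^{\mathfrak c}$ pairwise orthogonal measures.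
\end{theorem}

Applying Theorem~\ref{thm:random} to any model of ZFC, and Theorem~\ref{thm:orth} inside a model of ZFC${}+{}$CH, we obtain the following.

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then it neither proves nor refutes the statement that there is a compact space $K$ with $|K|=\mathfrak c$ and $|P(K)|>\mathfrak c$.
\end{corollary}

Theorem~\ref{thm:random} is deduced from a counting theorem of ZFC. The \emph{measure algebra} $\mathfrak A_\mu$ of $\mu\in P(K)$ is the quotient of $\operatorname{Bor}(K)$ by the ideal of null sets, and the \emph{Maharam type} of $\mu$ is the least cardinality of a subset that generates $\mathfrak A_\mu$ as a complete Boolean algebra. The type measures how many independent coin tosses are needed to simulate $\mu$; Section~\ref{sec:prelim} makes this precise.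

\begin{theorem}\label{thm:count}
Let $K$ be compact and let $\kappa$ be an infinite cardinal. Then $K$ carries at most $|K|^{\operatorname{non}(\mathcal N_\kappa)}$ Radon probability measures of Maharam type at most $\kappa$. In particular, $|P(K)|\le|K|^{\operatorname{non}(\mathcal N_{w(K)})}$ for infinite $K$.
\end{theorem}

Combined with a lower bound for the cardinality of spaces that carry measures of large type (Proposition~\ref{prop:large}), this gives a sufficient condition for the absence of examples and, under additional cardinal arithmetic, a characterization. For an infinite cardinal $\beta$, let $[\beta]^\omega$ be the family of countably infinite subsets of $\beta$, and let $\operatorname{cf}([\beta]^\omega,\subseteq)$ be the least cardinality of a family $\mathcal C\subseteq[\beta]^\omega$ such that every member of $[\beta]^\omega$ is contained in a member of $\mathcal C$.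

\begin{theorem}\label{thm:B}
Let $\kappa_0=\min\{\tau:2^\tau>\mathfrak c\}$. If $\operatorname{non}(\mathcal N_\beta)<\kappa_0$ for all infinite cardinals $\beta<\kappa_0$, then $|P(K)|\le\mathfrak c$ for every compact space $K$ with $|K|\le\mathfrak c$.
\end{theorem}

\begin{theorem}\label{thm:C}
Assume that $2^{<\mathfrak c}=\mathfrak c$ and that $\operatorname{cf}([\beta]^\omega,\subseteq)<\mathfrak c$ for all infinite cardinals $\beta<\mathfrak c$; the second assumption is automatic if $\mathfrak c<\aleph_\omega$. The following are equivalent:
\begin{itemize}
\item[(i)] some compact $K$ with $|K|=\mathfrak c$ has $|P(K)|>\mathfrak c$;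
\item[(ii)] some compact $K$ with $|K|=\mathfrak c$ carries $2^{\mathfrak c}$ pairwise orthogonal Radon probability measures;
\item[(iii)] $\operatorname{non}(\mathcal N)=\mathfrak c$.
\end{itemize}
\end{theorem}

We do not claim a classification outside the hypotheses of Theorem~\ref{thm:C}.

One picture underlies both directions: a measure on $K$ is the law of a $K$-valued random variable $\theta$ defined on a cube $2^\kappa$. In Section~\ref{sec:orth} many such variables are built on one small space. In Section~\ref{sec:count} every measure is represented in this way, and the law of $\theta$ is read off from the values of $\theta$ on a sample $X\subseteq2^\kappa$ of full outer measure, so that there are at most $|K|^{|X|}$ laws. In the random model (Section~\ref{sec:random}) there are samples of size $\omega_1$, and $\mathfrak c^{\omega_1}=\mathfrak c$.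

\section{Product measures, measure algebras and laws}\label{sec:prelim}

\subsection*{Product measures}
Let $I$ be an infinite set. For a finite partial function $s$ from $I$ to $2$, the \emph{cylinder} $[s]=\{z\in2^I:s\subseteq z\}$ has measure $2^{-|s|}$. A \emph{Baire set} is a member of the $\sigma$-algebra generated by the cylinders; for countable $I$ these are the Borel sets. A set $E\subseteq 2^I$ is \emph{determined by} $J\subseteq I$ if membership of $z$ in $E$ depends only on $z|_J$. We use the following textbook facts.
\begin{itemize}
\item[(P1)] Every Baire set is determined by a countable set. A Baire set $E$ determined by $J$ has the form $\{z:z|_J\in E'\}$ with $E'\subseteq 2^J$ Baire and $\lambda_J(E')=\lambda_I(E)$. Baire sets determined by pairwise disjoint sets of coordinates are stochastically independent.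
\item[(P2)] Every measurable set differs from a Baire set by a null set. Every set $Y\subseteq2^I$ has a \emph{Baire hull}, a Baire set $H\supseteq Y$ with $\lambda_I(H)=\lambda_I^*(Y)$, where $\lambda_I^*$ is the outer measure. A null set can be covered by a sequence of cylinders of arbitrarily small total measure.
\end{itemize}
A set $X\subseteq2^I$ has \emph{full outer measure} if $\lambda_I^*(X)=1$, that is, if every measurable set disjoint from $X$ is null. Countable sets are null, and the projection of a non-null subset of $2^\kappa$ to $2^\beta$ is non-null because preimages of null sets are null. Hence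
\begin{equation}\label{eq:mono}
\omega_1\le\operatorname{non}(\mathcal N_\beta)\le\operatorname{non}(\mathcal N_\kappa)\qquad\text{for }\omega\le\beta\le\kappa .
\end{equation}

\subsection*{Measure algebras}
The measure algebra of a probability space consists of the classes $E^\bullet$ of measurable sets modulo null sets; we denote the measure of a class by the same letter as the measure. We write $\mathfrak B_\kappa$ for the measure algebra of $\lambda_\kappa$. A measure algebra $\mathfrak A$ is a complete Boolean algebra, and the supremum of any family is the supremum of a countable subfamily. So a subalgebra is \emph{complete} (closed under all suprema) as soon as it is closed under countable suprema. For $a\ne0$ the principal ideal $\mathfrak A_a=\{b:b\le a\}$ is a complete Boolean algebra with unit $a$. The \emph{type} $\tau(\mathfrak A)$ is the least cardinality of a set contained in no proper complete subalgebra; thus the Maharam type of $\mu$ is $\tau(\mathfrak A_\mu)$.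

\begin{lemma}\label{lem:types}
\begin{itemize}
\item[(a)] If $K$ is infinite, every $\mu\in P(K)$ has type at most $w(K)$.
\item[(b)] If $(a_i)$ is a countable partition of unity in a measure algebra $\mathfrak A$, then $\tau(\mathfrak A_{a_i})\le\tau(\mathfrak A)$ for every $i$, and $\tau(\mathfrak A)\le\max(\omega,\sup_i\tau(\mathfrak A_{a_i}))$.
\item[(c)] $\tau(\mathfrak B_\kappa)=\kappa$ for every infinite cardinal $\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix a base $\mathcal U$ of size $w(K)$ closed under finite unions. Given a Borel set $B$ and $n<\omega$, take compact sets $F\subseteq B$ and $F'\subseteq K\setminus B$ with $\mu(K\setminus(F\cup F'))<2^{-n}$. Cover $F$ by finitely many members of $\mathcal U$ disjoint from $F'$; their union $U_n\in\mathcal U$ satisfies $\mu(B\triangle U_n)<2^{-n}$. By the Borel--Cantelli lemma almost every point lies in only finitely many of the sets $B\triangle U_n$, so $B^\bullet=\inf_n\sup_{m\ge n}U_m^\bullet$. Thus $\{U^\bullet:U\in\mathcal U\}$ generates $\mathfrak A_\mu$.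

(b) Let $G$ generate $\mathfrak A$, and let $\mathfrak C$ be a complete subalgebra of $\mathfrak A_{a_i}$ containing $\{g\wedge a_i:g\in G\}$. Then $\{b\in\mathfrak A:b\wedge a_i\in\mathfrak C\}$ is a complete subalgebra containing $G$, so it equals $\mathfrak A$, and $\mathfrak C=\mathfrak A_{a_i}$. Conversely, let $G_i$ generate $\mathfrak A_{a_i}$ and let $\mathfrak C$ be a complete subalgebra of $\mathfrak A$ containing all $a_i$ and all $G_i$. Then $\mathfrak C\cap\mathfrak A_{a_i}$ is a complete subalgebra of $\mathfrak A_{a_i}$ containing $G_i$, so $\mathfrak A_{a_i}\subseteq\mathfrak C$, and every $b=\sup_i(b\wedge a_i)$ lies in $\mathfrak C$.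

(c) Let $C_\alpha=\{z:z(\alpha)=1\}$. If a complete subalgebra contains all $C_\alpha^\bullet$, then the Baire sets whose classes lie in it form a $\sigma$-algebra containing all $C_\alpha$; by (P2) the subalgebra is $\mathfrak B_\kappa$. So $\tau(\mathfrak B_\kappa)\le\kappa$. A finite set generates a finite algebra, which settles $\kappa=\omega$. Let $\kappa>\omega$ and $G\subseteq \mathfrak B_\kappa$ with $|G|<\kappa$. By (P1) there is $J\subseteq\kappa$ with $|J|<\kappa$ such that $G$ lies in the complete subalgebra of classes of Baire sets determined by $J$. This subalgebra omits $C_\alpha^\bullet$ for $\alpha\notin J$: a Baire set $E$ determined by $J$ with $E^\bullet=C_\alpha^\bullet$ would satisfy $\frac12=\lambda_\kappa(E\cap C_\alpha)=\frac12\lambda_\kappa(E)=\frac14$.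
\end{proof}

We use two theorems about measure algebras. A \emph{homomorphism} of Boolean algebras preserves $0$, $1$, complements and finite unions and intersections.

\medskip\noindent\textbf{Maharam's theorem} \cite[332B]{Fremlin}. \emph{Let $\mathfrak A$ be the measure algebra of a probability measure $\mu$. There is a countable partition of unity $(a_i)$ into nonzero elements such that, for each $i$, either $\mathfrak A_{a_i}=\{0,a_i\}$, or there are an infinite cardinal $\kappa_i$ and an isomorphism $\Psi_i:\mathfrak A_{a_i}\to\mathfrak B_{\kappa_i}$ with $\lambda_{\kappa_i}(\Psi_i(b))=\mu(b)/\mu(a_i)$.}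

\medskip\noindent\textbf{The von Neumann--Maharam lifting theorem} \cite[341K]{Fremlin}. \emph{Let $(\Omega,\Sigma,\lambda)$ be a complete probability space with measure algebra $\mathfrak A$. There is a \emph{lifting}, that is, a homomorphism $\rho:\mathfrak A\to\Sigma$ with $\rho(a)^\bullet=a$ for all $a\in\mathfrak A$.}

\medskip
A lifting picks one representative from each class so that the finite Boolean operations hold exactly and not only almost everywhere. We write $\rho(E)$ for $\rho(E^\bullet)$. Since $\rho(0)=\emptyset$, a single point can certify that an intersection has positive measure: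
\begin{equation}\label{eq:lift}
\text{if }\ \rho(E_1)\cap\dots\cap\rho(E_n)\neq\emptyset,\ \text{ then }\ \lambda(E_1\cap\dots\cap E_n)>0 .
\end{equation}

\subsection*{Laws}
Let $K$ be compact, let $C(K)$ be the algebra of continuous real functions on $K$, and let $\theta:2^I\to K$ be a map such that $g\circ\theta$ is $\lambda_I$-measurable for every $g\in C(K)$. The functional $g\mapsto\int g\circ\theta\,d\lambda_I$ is linear, positive and sends $1$ to $1$. By the Riesz representation theorem there is exactly one $\mu\in P(K)$ with $\int g\,d\mu=\int g\circ\theta\,d\lambda_I$ for all $g\in C(K)$. We call $\mu$ the \emph{law} of $\theta$. We do not require preimages of arbitrary Borel sets to be measurable.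

\begin{lemma}\label{lem:sample}
If $\theta,\theta':2^I\to K$ have laws $\mu,\mu'$ and agree on a set $X$ of full outer measure, then $\mu=\mu'$.
\end{lemma}

\begin{proof}
For $g\in C(K)$ the set $\{g\circ\theta\ne g\circ\theta'\}$ is measurable and disjoint from $X$, hence null. So $\int g\,d\mu=\int g\,d\mu'$ for all $g$, and the uniqueness part of the Riesz theorem applies.
\end{proof}

\section{Many orthogonal measures on a small space}\label{sec:orth}

Let $\lambda=\lambda_\omega$. The construction iterates one step, which we describe first.

\begin{example}\label{ex:double}
Let $F\subseteq2^\omega$ be closed, and double its points: $K_F=(2^\omega\times\{0\})\cup(F\times\{1\})$, a closed subset of $2^\omega\times2$. The map $x\mapsto(x,0)$ and the map $x\mapsto(x,1_F(x))$, where $1_F$ is the indicator function of $F$, are Borel maps into $K_F$. Their laws $\mu_0,\mu_1$ both project to $\lambda$, but the clopen set $C=F\times\{1\}$ has $\mu_0(C)=0$ and $\mu_1(C)=\lambda(F)$. So doubling along a closed set of positive measure produces two different copies of $\lambda$.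
\end{example}

Doubling along $\kappa$ closed sets of positive measure produces $2^\kappa$ copies of $\lambda$, one for each sequence of choices, while a point $x$ that lies in $\tau$ of the closed sets is replaced by only $2^\tau$ points. We therefore need many large closed sets such that each point lies in few of them. Under CH this is easy: enumerate $2^\omega=\{x_\beta:\beta<\omega_1\}$ and let the $\alpha$-th closed set avoid the countable set $\{x_\beta:\beta<\alpha\}$; then each point lies in only countably many of the sets and is replaced by at most $\mathfrak c$ points. The sets $N_\alpha$ in Theorem~\ref{thm:orth} play the role of these initial segments. To make the measures orthogonal we would like closed sets of measure $1$, but the only such set is $2^\omega$. Instead we use at stage $\alpha$ a sequence of closed sets whose measures tend to $1$ and make the same choice along all of them.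

\begin{proof}[Proof of Theorem~\ref{thm:orth}]
For $\alpha<\kappa$ and $n<\omega$ cover the null set $N_\alpha$ by an open set of measure less than $2^{-n}$ and let $F_{\alpha,n}$ be its complement. Then $F_{\alpha,n}$ is compact, disjoint from $N_\alpha$, and $\lambda(F_{\alpha,n})>1-2^{-n}$. Put
\[
K=\bigl\{(x,t)\in2^\omega\times2^{\kappa\times\omega}:\ \text{for all }(\alpha,n),\ x\in F_{\alpha,n}\text{ or }t_{\alpha,n}=0\bigr\}.
\]
The complement of $K$ is the union of the open sets $\{(x,t):x\notin F_{\alpha,n},\ t_{\alpha,n}=1\}$, so $K$ is compact.

\emph{The cardinality of $K$.} Let $x\in2^\omega$ and choose $\beta<\kappa$ with $x\in N_\beta$. Since the sequence is increasing, $x\in N_\alpha$ and so $x\notin F_{\alpha,n}$ for all $\alpha\ge\beta$ and all $n$. Hence $(x,t)\in K$ implies that $t$ vanishes outside $\beta\times\omega$, and the fiber over $x$ has at most $2^{|\beta|\cdot\omega}$ points. This number is at most $\mathfrak c$: for countable $\beta$ directly, and for uncountable $\beta$ by the hypothesis $2^{|\beta|}\le\mathfrak c$. So $|K|\le\mathfrak c\cdot\mathfrak c=\mathfrak c$. Also $(x,0)\in K$ for every $x$, so $|K|=\mathfrak c$.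

\emph{The measures.} For $\varphi\in2^\kappa$ define $\theta_\varphi:2^\omega\to K$ by $\theta_\varphi(x)=(x,t)$, where $t_{\alpha,n}=\varphi(\alpha)$ if $x\in F_{\alpha,n}$ and $t_{\alpha,n}=0$ otherwise. The functions $g\in C(K)$ for which $g\circ\theta_\varphi$ is Borel form a uniformly closed subalgebra of $C(K)$. It contains the constants and the coordinate functions $(x,t)\mapsto x(k)$ and $(x,t)\mapsto t_{\alpha,n}$, which separate points. By the Stone--Weierstrass theorem it is all of $C(K)$. So $\theta_\varphi$ has a law $\mu_\varphi\in P(K)$.

\emph{Orthogonality.} Let $\varphi\ne\psi$, say $\varphi(\alpha)=1$ and $\psi(\alpha)=0$. The sets $C_n=\{(x,t)\in K:t_{\alpha,n}=1\}$ are clopen, so their indicator functions are continuous, and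
\[
\mu_\varphi(C_n)=\lambda(\theta_\varphi^{-1}(C_n))=\lambda(F_{\alpha,n})>1-2^{-n},\qquad\mu_\psi(C_n)=\lambda(\emptyset)=0 .
\]
The open set $C=\bigcup_nC_n$ satisfies $\mu_\varphi(C)=1$ and $\mu_\psi(C)=0$. Thus $(\mu_\varphi)_{\varphi\in2^\kappa}$ is a family of $2^\kappa$ pairwise orthogonal measures.

\emph{The special case.} If $2^{<\mathfrak c}=\mathfrak c=\operatorname{non}(\mathcal N)$, enumerate $2^\omega=\{x_\beta:\beta<\mathfrak c\}$ and take $\kappa=\mathfrak c$ and $N_\alpha=\{x_\beta:\beta<\alpha\}$. These sets increase, cover $2^\omega$, and are null because they have fewer than $\operatorname{non}(\mathcal N)$ elements. Under CH we have $2^{<\mathfrak c}=2^\omega$ and $\omega_1\le\operatorname{non}(\mathcal N)\le\mathfrak c=\omega_1$. Under MA, the equalities $2^\tau=\mathfrak c$ for $\omega\le\tau<\mathfrak c$ and $\operatorname{non}(\mathcal N)=\mathfrak c$ are standard consequences.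
\end{proof}

\begin{remark}
Let $\operatorname{cov}(\mathcal N)$ be the least number of null sets that cover $2^\omega$. If $\operatorname{cov}(\mathcal N)=\omega_1$ and $2^{\omega_1}>\mathfrak c$, the theorem applies with $\kappa=\omega_1$ and gives more than $\mathfrak c$ orthogonal measures: from a cover $(M_\gamma)_{\gamma<\omega_1}$ by null sets pass to the countable unions $N_\alpha=\bigcup_{\gamma\le\alpha}M_\gamma$.
\end{remark}

\section{Counting measures by sampling}\label{sec:count}

To prove Theorem~\ref{thm:count} by means of Lemma~\ref{lem:sample} we need a small sample and a representation of every measure as a law. The sample has to be large in the sense of measure: in the construction above, $\theta_\varphi|_{N_\beta}$ depends only on $\varphi|_\beta$, so sampling on the null set $N_\beta$ does not separate the measures $\mu_\varphi$. A non-null set, which is what the definition of $\operatorname{non}(\mathcal N_\kappa)$ provides, controls a map only on its hull. Countably many translates enlarge the hull to almost all of $2^\kappa$.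

\begin{lemma}\label{lem:full}
For every infinite cardinal $\kappa$ there is a set $X\subseteq2^\kappa$ of full outer measure with $|X|=\operatorname{non}(\mathcal N_\kappa)$.
\end{lemma}

\begin{proof}
Write $\lambda=\lambda_\kappa$ and regard $2^\kappa$ as a group under coordinatewise addition modulo $2$; translations preserve $\lambda$. Let $X_0$ be a non-null set of cardinality $\operatorname{non}(\mathcal N_\kappa)$ and let $H$ be a Baire hull of $X_0$, so $\lambda(H)=\lambda^*(X_0)>0$. Let $J$ be a countably infinite set that determines $H$, and let $S$ be the countable group of all $s\in2^\kappa$ whose support is a finite subset of $J$. Put $X=\bigcup_{s\in S}(X_0+s)$. Since $X_0$ is uncountable, $|X|=|X_0|$.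

Let $Y\supseteq X$ be measurable; we show that $\lambda(Y)=1$. The set $Y'=\bigcap_{s\in S}(Y+s)\subseteq Y$ is measurable and $S$-invariant. It contains $X_0$, since $x\in X_0$ gives $x+s\in Y$ and $x=(x+s)+s\in Y+s$. From $X_0\subseteq Y'\cap H$ we get $\lambda(Y'\cap H)\ge\lambda^*(X_0)=\lambda(H)$, so $H\setminus Y'$ is null. Then $(H+s)\setminus Y'=(H\setminus Y')+s$ is null for each $s\in S$, and so is $H'\setminus Y'$, where $H'=\bigcup_{s\in S}(H+s)$. The Baire set $H'$ is determined by $J$ and invariant under changes of finitely many coordinates in $J$, so it is a tail event for the independent coordinates in $J$. As $\lambda(H')>0$, Kolmogorov's zero--one law gives $\lambda(H')=1$. Hence $\lambda(Y)\ge\lambda(Y')=1$.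
\end{proof}

For $K=[0,1]$ a measure $\mu$ is the law of its quantile function $u\mapsto\min\{t:\mu([0,t])\ge u\}$ on $(0,1)$ with Lebesgue measure, because the preimage of $[0,t]$ is the set of $u$ with $u\le\mu([0,t])$. A general compact space has no order to guide the construction. We build instead the map that should be $B\mapsto\theta^{-1}(B)$, in three steps. Maharam's theorem provides it modulo null sets. A lifting turns it into a homomorphism of algebras of sets, so that each $x\in2^\kappa$ determines an ultrafilter of Borel sets. Compactness turns the ultrafilter into a point $\theta(x)$.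

\begin{lemma}\label{lem:embed}
Let $\kappa$ be infinite and let $\mu\in P(K)$ have type at most $\kappa$. There is a homomorphism $\pi:\mathfrak A_\mu\to\mathfrak B_\kappa$ with $\lambda_\kappa(\pi(a))=\mu(a)$ for all $a$.
\end{lemma}

\begin{proof}
Let $(a_i)$ be the partition given by Maharam's theorem. For each $i$ we define a homomorphism $\pi_i:(\mathfrak A_\mu)_{a_i}\to\mathfrak B_\kappa$ with $\lambda_\kappa(\pi_i(b))=\mu(b)/\mu(a_i)$. If $a_i$ is an atom, let $\pi_i(0)=0$ and $\pi_i(a_i)=1$. Otherwise $\kappa_i=\tau((\mathfrak A_\mu)_{a_i})\le\kappa$ by Lemma~\ref{lem:types}(b),(c), and we compose $\Psi_i$ with the map $E^\bullet\mapsto\{z\in2^\kappa:z|_{\kappa_i}\in E\}^\bullet$.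

To glue the pieces, use $\omega$ extra coordinates to decide which piece is visited. A bijection of $\kappa$ with the disjoint union of $\omega$ and $\kappa$ identifies $\lambda_\kappa$ with the completed product of $\lambda_\omega$ and $\lambda_\kappa$ on $2^\omega\times2^\kappa$. Choose a Borel partition $(D_i)$ of $2^\omega$ with $\lambda_\omega(D_i)=\mu(a_i)$, for instance by pulling back a partition of $[0,1]$ into sets of these Lebesgue measures under the binary expansion map. Let $\pi(a)$ be the class of $\bigcup_i(D_i\times E_i)$, where $E_i$ is a Baire set representing $\pi_i(a\wedge a_i)$. The class does not depend on the choice of the $E_i$. The map $\pi$ is a homomorphism because each $a\mapsto\pi_i(a\wedge a_i)$ is one and the sets $D_i\times2^\kappa$ form a partition. Finally, $\pi(a)$ has measure $\sum_i\mu(a_i)\cdot\mu(a\wedge a_i)/\mu(a_i)=\mu(a)$.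
\end{proof}

\begin{lemma}\label{lem:law}
Let $\kappa$ be infinite. Every $\mu\in P(K)$ of type at most $\kappa$ is the law of a map $\theta_\mu:2^\kappa\to K$.
\end{lemma}

\begin{proof}
Let $\pi$ be as in Lemma~\ref{lem:embed}, let $\rho$ be a lifting for $\lambda_\kappa$, and put $\sigma(B)=\rho(\pi(B^\bullet))$ for $B\in\operatorname{Bor}(K)$. Then $\sigma$ is a homomorphism from $\operatorname{Bor}(K)$ to the algebra of measurable subsets of $2^\kappa$, and $\lambda_\kappa(\sigma(B))=\mu(B)$.

Fix $x\in2^\kappa$ and let $\mathcal F_x$ be the family of closed sets $F\subseteq K$ with $x\in\sigma(F)$. It contains $K$, omits $\emptyset$, and is closed under finite intersections, so $\bigcap\mathcal F_x\neq\emptyset$ by compactness. The intersection has only one point. Indeed, given $p\ne q$ in $K$, take disjoint open sets $U\ni p$ and $U'\ni q$. Then $\sigma(K\setminus U)\cup\sigma(K\setminus U')=\sigma(K)=2^\kappa$, so one of $K\setminus U$, $K\setminus U'$ belongs to $\mathcal F_x$ and excludes $p$ or $q$. Let $\theta(x)$ be the point of $\bigcap\mathcal F_x$. By definition, and by passing to complements,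
\begin{equation}\label{eq:sandwich}
\sigma(F)\subseteq\theta^{-1}(F)\ \text{ for closed }F,\qquad\theta^{-1}(U)\subseteq\sigma(U)\ \text{ for open }U .
\end{equation}
Let $g\in C(K)$ and $r\in\mathbb R$. For every $n\ge1$, \eqref{eq:sandwich} gives
\[
\{g\circ\theta\le r\}\subseteq\{g\circ\theta<r+\tfrac1n\}\subseteq\sigma(\{g<r+\tfrac1n\})\subseteq\sigma(\{g\le r+\tfrac1n\})\subseteq\{g\circ\theta\le r+\tfrac1n\}.
\]
Intersecting over $n$ we find $\{g\circ\theta\le r\}=\bigcap_n\sigma(\{g\le r+\frac1n\})$. This is a decreasing intersection of measurable sets, and its measure is $\lim_n\mu(\{g\le r+\frac1n\})=\mu(\{g\le r\})$. So $g\circ\theta$ is measurable and has the same distribution function as $g$, and therefore the same integral.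
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
Take $X\subseteq2^\kappa$ from Lemma~\ref{lem:full}, and for each $\mu\in P(K)$ of type at most $\kappa$ fix $\theta_\mu$ as in Lemma~\ref{lem:law}. By Lemma~\ref{lem:sample} the map $\mu\mapsto\theta_\mu|_X\in K^X$ is injective, and $|K^X|=|K|^{\operatorname{non}(\mathcal N_\kappa)}$. If $K$ is infinite, then $w(K)$ is infinite and Lemma~\ref{lem:types}(a) shows that the case $\kappa=w(K)$ covers all of $P(K)$.
\end{proof}

\section{The random model}\label{sec:random}

If $|K|=\mathfrak c$, all measures on $K$ have type at most $\mathfrak c$, and Theorem~\ref{thm:count} gives $|P(K)|\le\mathfrak c^{\operatorname{non}(\mathcal N_{\mathfrak c})}$. So we look for a model in which $\operatorname{non}(\mathcal N_{\mathfrak c})=\omega_1$ and $2^{\omega_1}=\mathfrak c$.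

\subsection*{The forcing}
Work in $W$. From $\nu^{\omega_1}=\nu$ we get $\nu\ge2^{\omega_1}\ge\omega_2$, so $|\omega_1\times\nu|=\nu$, and adding $\nu$ random reals means forcing with the measure algebra $\mathbb B$ of $\lambda=\lambda_{\omega_1\times\nu}$. We think of $\omega_1\times\nu$ as a matrix with $\omega_1$ rows of length $\nu$. Conditions are Baire sets of positive measure, and $q\le p$ means that $q\setminus p$ is null. We recall the standard facts that we need. An antichain consists of sets of positive measure with null pairwise intersections, so it is countable; thus $\mathbb B$ is ccc and preserves cardinals. Each statement $\chi$ of the forcing language has a Boolean value $\|\chi\|\in\mathbb B$ such that $p\Vdash\chi$ if and only if $p^\bullet\le\|\chi\|$, and $\chi$ holds in $V=W[G]$ if and only if $\|\chi\|$ belongs to the generic filter $G$. The \emph{generic point} $z\in2^{\omega_1\times\nu}$ is defined by $z(i)=1$ if and only if $\{x:x(i)=1\}^\bullet\in G$; for a finite partial function $u$ the Boolean value of ``$u\subseteq z$'' is $[u]^\bullet$. Its rows are $z_\xi=z(\xi,\cdot)\in2^\nu$, $\xi<\omega_1$. As usual, statements about $V$ may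 be read as statements forced by every condition.

\begin{lemma}\label{lem:arith}
In $V$, $\mathfrak c=2^{\omega_1}=\nu$.
\end{lemma}

\begin{proof}
In $W$, a Baire set is given by a countable set $J$ of coordinates and a Borel subset of $2^J$, so $|\mathbb B|\le\nu^\omega\cdot2^\omega=\nu$. A set $A\subseteq\omega_1$ in $V$ with name $\dot A$ is recovered from $G$ and the function $f:\alpha\mapsto\|\alpha\in\dot A\|$, which lies in $W$, as $A=\{\alpha:f(\alpha)\in G\}$. There are at most $\nu^{\omega_1}=\nu$ such functions in $W$, so $2^{\omega_1}\le\nu$ in $V$. For $\eta<\nu$ let $r_\eta\in2^\omega$ be given by $r_\eta(n)=z(n,\eta)$. If $\eta\ne\eta'$, the sets $\{x:x(n,\eta)\ne x(n,\eta')\}$, $n<\omega$, cover almost all of $2^{\omega_1\times\nu}$, so every condition meets one of them in a set of positive measure, which forces $r_\eta\ne r_{\eta'}$. By genericity the reals $r_\eta$ are distinct, and $\nu\le\mathfrak c\le2^{\omega_1}\le\nu$.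
\end{proof}

The rows of $z$ form the small sample. A null subset of $2^\nu$ in $V$ is covered by a set described by countably many cylinders, and by ccc the values of their names depend on only countably many entries of the matrix. Some row $\xi$ contains none of these entries, and so $z_\xi$ is independent of the cover. In the simplest instance, let $\dot s$ be a name for a partial function of fixed size $k$ whose values $\|\dot s=t\|$ do not involve row $\xi$. Then $\|\dot s\subseteq z_\xi\|$ has measure $\sum_t\lambda(\|\dot s=t\|)\,2^{-k}=2^{-k}$, exactly as for a cylinder in $W$. The proof sums this computation over a cover.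

\begin{lemma}\label{lem:rows}
In $V$, the set $\{z_\xi:\xi<\omega_1\}$ is not $\lambda_\nu$-null. Hence $\operatorname{non}(\mathcal N_\nu)=\omega_1$.
\end{lemma}

\begin{proof}
Let $N\subseteq2^\nu$ be null in $V$. By (P2) there are finite partial functions $s_{n,m}$ from $\nu$ to $2$, for $n,m<\omega$, such that $N\subseteq\bigcap_n\bigcup_m[s_{n,m}]$ and
\begin{equation}\label{eq:summ}
\sum_m2^{-|s_{n,m}|}\le2^{-n}\qquad\text{for every }n .
\end{equation}
Choose in $W$ a sequence of names $\dot s_{n,m}$ and a condition $p$ with $p^\bullet\in G$ forcing that the $\dot s_{n,m}$ are finite partial functions from $\nu$ to $2$ satisfying \eqref{eq:summ}. We find $\xi<\omega_1$ such that $p\Vdash z_\xi\notin\bigcap_n\bigcup_m[\dot s_{n,m}]$; then $z_\xi\notin N$.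

Work in $W$; every finite partial function from $\nu$ to $2$ in $V$ belongs to $W$. Let $T_{n,m}$ be the set of $t$ with $p^\bullet\wedge\|\dot s_{n,m}=t\|\ne0$. For fixed $n,m$ these elements are pairwise disjoint, so $T_{n,m}$ is countable, and we can represent them by pairwise disjoint Baire sets $E_{n,m,t}$, $t\in T_{n,m}$. Let $A\subseteq\omega_1\times\nu$ be a countable set that determines all the sets $E_{n,m,t}$, and choose $\xi<\omega_1$ with $A\cap(\{\xi\}\times\nu)=\emptyset$. Let $C_t=\{x:t\subseteq x(\xi,\cdot)\}$, a cylinder of measure $2^{-|t|}$ that represents $\|t\subseteq z_\xi\|$ and is independent of every $E_{n,m,t'}$. Put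
\[
D_n=\bigcup_m\bigcup_{t\in T_{n,m}}(E_{n,m,t}\cap C_t),\qquad f_n=\sum_m\sum_{t\in T_{n,m}}2^{-|t|}1_{E_{n,m,t}} .
\]
By independence, $\lambda(D_n)\le\sum_m\sum_t\lambda(E_{n,m,t})2^{-|t|}=\int f_n\,d\lambda$.

We claim that $f_n\le2^{-n}$ almost everywhere. If $f_n(x)>2^{-n}$, then, since $x$ lies in at most one $E_{n,m,t}$ for each $m$, there are a finite set $M\subseteq\omega$ and $t_m\in T_{n,m}$ for $m\in M$ with $\sum_{m\in M}2^{-|t_m|}>2^{-n}$ and $x\in\bigcap_{m\in M}E_{n,m,t_m}$. Such an intersection is null: otherwise it would be a condition below $p$ forcing $\dot s_{n,m}=t_m$ for $m\in M$, and hence the failure of \eqref{eq:summ}. There are only countably many choices of $M$ and $(t_m)_{m\in M}$, so the claim holds, and $\lambda(D_n)\le2^{-n}$.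

Suppose that some $q\le p$ forces $z_\xi\in\bigcap_n\bigcup_m[\dot s_{n,m}]$, and take $n$ with $2^{-n}<\lambda(q)$. Then $q\setminus D_n$ has positive measure, so it is a condition. Extend it to a condition $q'$ that, for some $m$ and $t$, forces $\dot s_{n,m}=t$ and $t\subseteq z_\xi$. Then $t\in T_{n,m}$ and $q'\le E_{n,m,t}\cap C_t\subseteq D_n$ up to a null set, while $q'\le q\setminus D_n$. So $q'$ is null, a contradiction. No extension of $p$ forces the statement, so $p$ forces its negation.

The non-null set has at most $\omega_1$ elements, and \eqref{eq:mono} gives $\operatorname{non}(\mathcal N_\nu)=\omega_1$.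
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:random}]
The arithmetic is Lemma~\ref{lem:arith}. In $V$, let $K$ be compact with $|K|=\mathfrak c=\nu$. Then $w(K)\le\nu$, so every $\mu\in P(K)$ has type at most $\nu$ by Lemma~\ref{lem:types}(a). Theorem~\ref{thm:count} and Lemma~\ref{lem:rows} give
\[
|P(K)|\le|K|^{\omega_1}=(2^\omega)^{\omega_1}=2^{\omega_1}=\mathfrak c ,
\]
and point masses give $|P(K)|\ge\mathfrak c$.
\end{proof}

\section{Measures of large type need many points}\label{sec:large}

The argument just given shows that $|P(K)|\le\mathfrak c$ for $|K|=\mathfrak c$ whenever $\operatorname{non}(\mathcal N_{\mathfrak c})<\kappa_0$. Theorem~\ref{thm:B} asks for small samples only in the cubes $2^\beta$ with $\beta<\kappa_0$, which by \eqref{eq:mono} and $\kappa_0\le\mathfrak c$ follows from that condition; in particular its hypothesis holds in the random model, where $\operatorname{non}(\mathcal N_{\mathfrak c})=\omega_1<\kappa_0$. The weaker hypothesis suffices because it rules out measures of type $\kappa_0$ or more on spaces of cardinality at most $\mathfrak c$.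

\begin{proposition}\label{prop:large}
Let $\kappa\ge\omega_2$ be a regular cardinal with $\operatorname{non}(\mathcal N_\beta)<\kappa$ for all infinite cardinals $\beta<\kappa$. If a compact space $K$ carries a Radon probability measure of Maharam type at least $\kappa$, then $|K|\ge2^\kappa$.
\end{proposition}

To find $2^\kappa$ points it suffices to find $\kappa$ pairs $(A_\alpha,B_\alpha)$ of disjoint compact sets such that any choice of one set from each of finitely many pairs has nonempty intersection. In the cube $2^\kappa$ the pairs $\{z(\alpha)=1\}$, $\{z(\alpha)=0\}$ do this. Maharam's theorem copies these pairs into $K$, but only as Borel sets, to which compactness does not apply. Shrinking them to compact sets destroys their independence, since the smaller sets involve further coordinates. The proof restores independence conditionally: after thinning out, the pairs share only a set $R$ of fewer than $\kappa$ coordinates, so they are independent once the coordinates in $R$ are fixed. It remains to find values on $R$ that are good for $\kappa$ pairs at once, and for this we sample $2^R$.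

\begin{proof}
\emph{Step 1: reduction to a homogeneous measure.} Let $\mu$ have type at least $\kappa$ and let $(a_i)$ be the partition in Maharam's theorem. If all $\kappa_i$ were below $\kappa$, then $\sup_i\kappa_i<\kappa$ because $\operatorname{cf}\kappa>\omega$, and Lemma~\ref{lem:types}(b),(c) would make the type of $\mu$ at most $\max(\omega,\sup_i\kappa_i)<\kappa$. So $\kappa':=\kappa_i\ge\kappa$ for some $i$. Let $E$ be a Borel set with $E^\bullet=a_i$. The measure $B\mapsto\mu(B\cap E)/\mu(E)$ is inner regular, since $B\cap E$ is approximated by its compact subsets, and its measure algebra is $(\mathfrak A_\mu)_{a_i}$ with the normalized measure. Replacing $\mu$ by it, we may assume that there is a measure-preserving isomorphism $\Psi:\mathfrak A_\mu\to\mathfrak B_{\kappa'}$.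

\emph{Step 2: the compact pairs.} For $\alpha<\kappa$ let $e_\alpha\subseteq K$ be a Borel set with $\Psi(e_\alpha^\bullet)=\{z:z(\alpha)=1\}^\bullet$, so that $\mu(e_\alpha)=\frac12$. By inner regularity choose compact sets $A_\alpha\subseteq e_\alpha$ and $B_\alpha\subseteq K\setminus e_\alpha$ of measure greater than $\frac14$. Let $\hat A_\alpha\subseteq\{z:z(\alpha)=1\}$ and $\hat B_\alpha\subseteq\{z:z(\alpha)=0\}$ be Baire subsets of $2^{\kappa'}$ representing $\Psi(A_\alpha^\bullet)$ and $\Psi(B_\alpha^\bullet)$, and let $I_\alpha\subseteq\kappa'$ be a countable set that contains $\alpha$ and determines both.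

\emph{Step 3: disjoint supports outside a small set.} We have no cardinal arithmetic below $\kappa$ at our disposal, so we do not aim at a countable common part of the sets $I_\alpha$, only at one of size less than $\kappa$. Recall Fodor's lemma: if $S_0$ is a stationary subset of a regular uncountable $\kappa$ (it meets every closed unbounded set) and $h(\alpha)<\alpha$ for $\alpha\in S_0$, then $h$ is constant on a stationary subset of $S_0$, which has cardinality $\kappa$. Let $S_0=\{\alpha<\kappa:\operatorname{cf}\alpha>\omega\}$. It is stationary because $\kappa\ge\omega_2$ is regular: the $\omega_1$-th element of a closed unbounded set has cofinality $\omega_1$. Put $J_\alpha=\bigcup_{\gamma<\alpha}I_\gamma$, so $|J_\alpha|\le|\alpha|\cdot\omega<\kappa$. For $\alpha\in S_0$, each of the countably many elements of $I_\alpha\cap J_\alpha$ lies in some $I_\gamma$ with $\gamma<\alpha$, and these $\gamma$ are bounded below $\alpha$; hence $I_\alpha\cap J_\alpha\subseteq J_{h(\alpha)}$ for some $h(\alpha)<\alpha$. Fodor's lemma gives $\delta<\kappa$ and a set $S_1\subseteq S_0$ of cardinality $\kappa$ on which $h=\delta$. Let $R=J_\delta\cup\omega$, an infinite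 subset of $\kappa'$ with $|R|<\kappa$, and let $S=S_1\setminus R$, so $|S|=\kappa$. For $\alpha'<\alpha$ in $S$ we have $I_{\alpha'}\cap I_\alpha\subseteq J_\alpha\cap I_\alpha\subseteq R$. Thus the sets $I_\alpha\setminus R$, $\alpha\in S$, are pairwise disjoint, and $\alpha\in I_\alpha\setminus R$.

\emph{Step 4: sections.} Let $R'=\kappa'\setminus R$ and identify $2^{\kappa'}$ with $2^R\times2^{R'}$. For $\alpha\in S$ and $y\in2^R$ the sections $\hat A_\alpha^y=\{v\in2^{R'}:(y,v)\in\hat A_\alpha\}$ and $\hat B_\alpha^y$ are Baire sets determined by $I_\alpha\setminus R$. By Fubini's theorem the functions $u_\alpha(y)=\lambda_{R'}(\hat A_\alpha^y)$ and $v_\alpha(y)=\lambda_{R'}(\hat B_\alpha^y)$ are measurable, with integrals greater than $\frac14$. Since $\alpha\in R'$, each section lies in a half-cube, so $u_\alpha,v_\alpha\le\frac12$. Therefore $\frac14<\int u_\alpha\,d\lambda_R\le\frac12\lambda_R(\{u_\alpha>0\})$, that is, $\lambda_R(\{u_\alpha>0\})>\frac12$, and the same computation gives $\lambda_R(\{v_\alpha>0\})>\frac12$. Hence $G_\alpha=\{u_\alpha>0\}\cap\{v_\alpha>0\}$ has positive measure.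

\emph{Step 5: $\kappa$ sets $G_\alpha$ with non-null finite intersections.} A point common to finitely many $G_\alpha$ would not show that their intersection has positive measure; a point common to their liftings does. Let $\rho$ be a lifting for $\lambda_R$. By Lemma~\ref{lem:full} and the hypothesis for $\beta=|R|$, which is used only here, there is a set $X\subseteq2^R$ of full outer measure with $|X|<\kappa$. Each $\rho(G_\alpha)$ has positive measure, so it meets $X$. Since $\kappa$ is regular and $|S|=\kappa>|X|$, there are $x_0\in X$ and $D\subseteq S$ with $|D|=\kappa$ and $x_0\in\rho(G_\alpha)$ for all $\alpha\in D$. By \eqref{eq:lift}, every finite subfamily of $(G_\alpha)_{\alpha\in D}$ has an intersection of positive measure.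

\emph{Step 6: counting points.} Let $L,M\subseteq D$ be finite and disjoint. For each $y$, the sections $\hat A^y_\alpha$ ($\alpha\in L$) and $\hat B^y_\alpha$ ($\alpha\in M$) are determined by pairwise disjoint sets, so they are independent. Since $\Psi$ preserves finite intersections and measure, Fubini's theorem gives
\[
\mu\Bigl(\bigcap_{\alpha\in L}A_\alpha\cap\bigcap_{\alpha\in M}B_\alpha\Bigr)=\int_{2^R}\prod_{\alpha\in L}u_\alpha(y)\prod_{\alpha\in M}v_\alpha(y)\,d\lambda_R(y)>0,
\]
because the integrand is positive on the non-null set $\bigcap_{\alpha\in L\cup M}G_\alpha$. By compactness, for every $\varphi\in2^D$ the set $\bigcap_{\varphi(\alpha)=1}A_\alpha\cap\bigcap_{\varphi(\alpha)=0}B_\alpha$ is nonempty. For distinct $\varphi$ these sets are disjoint, since $A_\alpha\cap B_\alpha=\emptyset$. Hence $|K|\ge2^{|D|}=2^\kappa$.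
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We have $\omega<\kappa_0\le\mathfrak c$ because $2^\omega=\mathfrak c<2^{\mathfrak c}$. The cardinal $\kappa_0$ is regular. Otherwise write $\kappa_0=\sum_{i<\sigma}\tau_i$ with $\omega\le\sigma<\kappa_0$ and all $\tau_i<\kappa_0$; then $2^{\kappa_0}=\prod_{i<\sigma}2^{\tau_i}\le\mathfrak c^\sigma=2^\sigma\le\mathfrak c$, contrary to the definition of $\kappa_0$. The hypothesis for $\beta=\omega$ gives $\omega_1\le\operatorname{non}(\mathcal N)<\kappa_0$, so $\kappa_0\ge\omega_2$, and Proposition~\ref{prop:large} applies to $\kappa_0$.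

Let $|K|\le\mathfrak c$. Since $\mathfrak c<2^{\kappa_0}$, every $\mu\in P(K)$ has type less than $\kappa_0$, hence at most $\beta$ for some infinite cardinal $\beta<\kappa_0$. For each such $\beta$, Theorem~\ref{thm:count} bounds the number of measures of type at most $\beta$ by $\mathfrak c^{\operatorname{non}(\mathcal N_\beta)}=2^{\operatorname{non}(\mathcal N_\beta)}$, which is at most $\mathfrak c$ because $\operatorname{non}(\mathcal N_\beta)<\kappa_0$. There are at most $\kappa_0\le\mathfrak c$ values of $\beta$, so $|P(K)|\le\mathfrak c$.
\end{proof}

\section{The case $2^{<\mathfrak c}=\mathfrak c$}\label{sec:C}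

When $2^{<\mathfrak c}=\mathfrak c$ we have $\kappa_0=\mathfrak c$. Theorem~\ref{thm:orth} then gives an example if $\operatorname{non}(\mathcal N)=\mathfrak c$, and Theorem~\ref{thm:B} excludes examples if $\operatorname{non}(\mathcal N_\beta)<\mathfrak c$ for all infinite $\beta<\mathfrak c$. To close the gap between the two conditions we bound $\operatorname{non}(\mathcal N_\beta)$ in terms of $\operatorname{non}(\mathcal N)$. A null set in $2^\beta$ is covered by a null set that lives on countably many coordinates, so it suffices to plant a non-null set on each member of a cofinal family of countable sets.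

\begin{lemma}\label{lem:cof}
For every infinite cardinal $\beta$,
\[
\operatorname{non}(\mathcal N_\beta)\le\max\bigl(\operatorname{non}(\mathcal N),\operatorname{cf}([\beta]^\omega,\subseteq)\bigr).
\]
Moreover, $\operatorname{cf}([\omega_n]^\omega,\subseteq)\le\omega_n$ for $n<\omega$.
\end{lemma}

\begin{proof}
Let $\mathcal C\subseteq[\beta]^\omega$ be cofinal with $|\mathcal C|=\operatorname{cf}([\beta]^\omega,\subseteq)$. For $C\in\mathcal C$ let $X_C\subseteq2^C$ be a non-null set of cardinality $\operatorname{non}(\mathcal N)$, and let $X\subseteq2^\beta$ consist of the extensions by $0$ of all members of $\bigcup_{C\in\mathcal C}X_C$. Then $|X|\le|\mathcal C|\cdot\operatorname{non}(\mathcal N)$, which is the maximum in the statement. Suppose that $X$ is null. By (P2) it is contained in a null Baire set, which by (P1) is determined by a countable set and hence by some $C\in\mathcal C$; so it has the form $\{z:z|_C\in N'\}$ with $N'\subseteq2^C$ null. Restricting the extensions of the members of $X_C$ back to $C$ gives $X_C\subseteq N'$, a contradiction.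

For the second part we use induction on $n$. The family $\{\omega\}$ is cofinal in $[\omega]^\omega$. Every countable subset of $\omega_{n+1}$ is bounded, so $[\omega_{n+1}]^\omega=\bigcup_{\omega\le\alpha<\omega_{n+1}}[\alpha]^\omega$. For each such $\alpha$ we have $|\alpha|=\omega_m$ with $m\le n$, so $[\alpha]^\omega$ has a cofinal family of size at most $\omega_n$, and the union of these families is cofinal of size at most $\omega_{n+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $\mathfrak c<\aleph_\omega$, every infinite $\beta<\mathfrak c$ is some $\omega_n$, and Lemma~\ref{lem:cof} gives $\operatorname{cf}([\beta]^\omega,\subseteq)\le\beta<\mathfrak c$; so the cofinality assumption is automatic in that case.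

The implication (iii)$\Rightarrow$(ii) is the last part of Theorem~\ref{thm:orth}, and (ii)$\Rightarrow$(i) holds because orthogonal measures are distinct and $2^{\mathfrak c}>\mathfrak c$. For (i)$\Rightarrow$(iii), suppose that (iii) fails, so $\operatorname{non}(\mathcal N)<\mathfrak c$. By Lemma~\ref{lem:cof} and the cofinality assumption, $\operatorname{non}(\mathcal N_\beta)<\mathfrak c=\kappa_0$ for every infinite cardinal $\beta<\kappa_0$. Theorem~\ref{thm:B} gives $|P(K)|\le\mathfrak c$ whenever $|K|=\mathfrak c$, so (i) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Engelking}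
Engelking, \emph{General Topology}.

\bibitem{Fremlin}
Fremlin, \emph{Measure Theory}, vol.~3.

\bibitem{Plebanek}
Grzegorz Plebanek, \emph{A survey on topological properties of $P(K)$ spaces}, arXiv:2312.14755 (2023).

\end{thebibliography}
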